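# The order of a finite group from its non-nilpotent graph

## 1. Signed chains of $p$-subgroups

Fix a finite group $C$ and a prime $p$. Let $\mathcal P$ be the set of all $p$-subgroups of $C$, ordered by inclusion; the trivial subgroup $1$ belongs to $\mathcal P$. A *chain* in a finite poset is a totally ordered subset, and the empty set counts as a chain.

**Definition.** For $Q\in\mathcal P$ let $X_Q=\{R\in\mathcal P: R>Q\}$, the $p$-subgroups strictly containing $Q$, and put
$$c_Q=\sum_{\sigma\ \text{chain in}\ X_Q}(-1)^{|\sigma|},$$
where $\sigma=\emptyset$ is included and contributes $+1$.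

**Example.** Let $C=S_3$ and $p=2$. The $2$-subgroups are $1$ and three subgroups $A_1,A_2,A_3$ of order $2$. Nothing lies above $A_i$, so $c_{A_i}=1$. Above $1$ lie three pairwise incomparable subgroups, so the chains are $\emptyset,\{A_1\},\{A_2\},\{A_3\}$ and $c_1=1-3=-2$.

**Example.** Let $C$ itself be a $p$-group. Then $c_C=1$. If $Q<C$, then $X_Q$ has the greatest element $C$, and the next lemma gives $c_Q=0$.

**Lemma 1.** Suppose a finite poset $X$ has an element $x_0$ comparable to every element of $X$. Then $\sum_\sigma(-1)^{|\sigma|}=0$, the sum running over all chains of $X$. Equivalently, $\sum_{\sigma\ne\emptyset}(-1)^{|\sigma|-1}=1$.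

*Proof.* Add $x_0$ to $\sigma$ if it is absent and remove it if it is present. Since $x_0$ is comparable to everything, the result is again a chain. This is an involution without fixed points that changes $|\sigma|$ by one, so the signs cancel in pairs. The second form results from moving the term $+1$ of $\sigma=\emptyset$ to the other side. $\square$

The integers $c_Q$ are weights on the $p$-subgroups. Their purpose is to count tuples that generate a $p$-group. For $t\ge 1$ let $f_t(C)$ be the number of tuples $(u_1,\dots,u_t)\in C^t$ for which $\langle u_1,\dots,u_t\rangle$ is a $p$-group.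

**Lemma 2.** For every $p$-subgroup $U$ of $C$ we have $\sum_{Q\ge U}c_Q=1$, the sum running over $Q\in\mathcal P$. Consequently
$$f_t(C)=\sum_{Q\in\mathcal P}c_Q\,|Q|^t .\tag{1}$$

*Proof.* Insert the definition of $c_Q$. A pair consisting of some $Q\ge U$ and a chain $\sigma$ in $X_Q$ is the same thing as a nonempty chain $\rho=\{Q\}\cup\sigma$ in the poset $\{R\in\mathcal P:R\ge U\}$, where $Q=\min\rho$. Its sign is $(-1)^{|\sigma|}=(-1)^{|\rho|-1}$. So the sum equals $\sum_{\rho\neq\emptyset}(-1)^{|\rho|-1}$, which is $1$ by Lemma 1 because $U$ is a least element of that poset.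

For (1), the right-hand side counts each tuple with total weight $\sum c_Q$, over those $Q\in\mathcal P$ that contain all its entries. If the tuple generates a $p$-group $U$, these are the $Q\ge U$ and the weight is $1$. If the tuple does not generate a $p$-group, no $p$-subgroup contains it, and the weight is $0$. $\square$

For $S_3$ and $p=2$, formula (1) reads $f_t=3\cdot 2^t-2$. For $t=1$ this is $4$: the identity and three transpositions. For $t=2$ it is $10$: the pair $(1,1)$, and for each $A_i$ the three pairs in $A_i^2$ other than $(1,1)$.

We will prove that $c_Q$ is divisible by the $p$-part of $|N_C(Q):Q|$. This will show that $|G|$ divides the number of pairs $(x,y)\in G^2$ for which $\langle x,y\rangle$ is nilpotent, for every finite group $G$. That divisibility makes it possible to read off $|G|$ from a certain graph, which we now describe.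

## 2. The non-nilpotent graph and the order of $G$

Recall the two central series of a group $G$. The upper one is $Z_0(G)=1$, $Z_{i+1}(G)/Z_i(G)=Z(G/Z_i(G))$. The lower one is $\gamma_1(G)=G$, $\gamma_{i+1}(G)=[\gamma_i(G),G]$. The group is nilpotent if $Z_k(G)=G$ for some $k$, equivalently if $\gamma_{k+1}(G)=1$ for some $k$. We use the following textbook facts.

1. Subgroups and quotients of nilpotent groups are nilpotent, and finite $p$-groups are nilpotent.
2. A finite nilpotent group is the direct product of its Sylow subgroups. So for each prime $p$ it is the direct product of its Sylow $p$-subgroup, which contains all its $p$-elements, and its Hall $p'$-subgroup, which contains all its $p'$-elements (elements of order prime to $p$). In particular $p$-elements commute with $p'$-elements.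
3. If $A,B$ are nilpotent subgroups of any group and $[A,B]=1$, then $AB$ is nilpotent, being a homomorphic image of $A\times B$.
4. Every element $x$ of a finite group is uniquely $x=uc=cu$ with $u$ a $p$-element and $c$ a $p'$-element. Both are powers of $x$; they are the $p$-part and the $p'$-part of $x$. Moreover $x$ is the product of its $p$-parts over all primes $p$.

**Definition.** Let $\mathcal N_G$ be the graph with vertex set $G$ in which distinct $x,y$ are adjacent if and only if $\langle x,y\rangle$ is not nilpotent. The *non-nilpotent graph* $\mathfrak R_G$ is obtained from $\mathcal N_G$ by removing the isolated vertices.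

**Example.** Let $A$ be a finite abelian group of odd order $n>1$ and $G=A\rtimes\langle s\rangle$, where $s$ has order $2$ and inverts $A$. Call the elements of $A$ rotations and the $n$ others reflections; every reflection has order $2$ and inverts $A$. Two rotations generate an abelian group. A rotation $a\ne1$ and a reflection generate a group that contains an element of order $2$ inverting $a$, hence not commuting with the odd-order element $a$; by fact 2 this group is not nilpotent. Two distinct reflections have a product that is a nontrivial rotation, so they too generate a non-nilpotent group. The identity is isolated. Thus $\mathfrak R_G$ consists of $n$ mutually adjacent reflections and $n-1$ mutually non-adjacent rotations, each rotation joined to every reflection. It has $2n-1$ vertices and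
$$\tfrac{n(n-1)}2+n(n-1)=\tfrac{3n(n-1)}2 \quad\text{edges.}\tag{2}$$

This graph depends only on $n$. With $n=9$ we see that the dihedral group $D_9$ of order $18$ and $(\mathbb Z_3\times\mathbb Z_3)\rtimes\mathbb Z_2$ have isomorphic graphs, so $\mathfrak R_G$ does not determine $G$. But these two groups have equal order. A conjecture of Nongsiang and Saikia, posed as a problem in Radosław Żak, "A few remarks on the theory of non-nilpotent graphs", arXiv:2210.00344 (2022), says that this always happens: if $\mathfrak R_G\simeq\mathfrak R_H$ for finite non-nilpotent $G,H$, then $|G|=|H|$. The conjecture is true, and only two numbers are needed. Put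
$$v(G)=|V(\mathfrak R_G)|,\qquad e(G)=2|E(\mathfrak R_G)|=\#\{(x,y)\in G^2:\langle x,y\rangle\text{ not nilpotent}\}.$$
(If $x=y$, then $\langle x,y\rangle$ is cyclic, so the pairs counted have $x\neq y$; each edge is counted twice.) For finite $G$ let $Z^*(G)$ be the *hypercenter*, the last term of the upper central series. For instance, let $D$ be the dihedral group of order $8$. Since $Z_i(A\times B)=Z_i(A)\times Z_i(B)$, and $Z(S_3)=1$ while $D$ is nilpotent, the hypercenter of $S_3\times D$ is $1\times D$, whereas its center is $1\times Z(D)$, of order $2$.

**Theorem A.** If $G,H$ are finite non-nilpotent groups and $\mathfrak R_G\simeq\mathfrak R_H$, then $|G|=|H|$ and $|Z^*(G)|=|Z^*(H)|$.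

**Theorem B.** Let $G$ be a finite non-nilpotent group, $v=v(G)$, $e=e(G)$. Then $z=|Z^*(G)|$ is the unique positive integer $z$ with $z\mid v$ and $z(v+z)\mid e$; and $|G|=v+z$. Hence if $\mathfrak R_G$ and $\mathfrak R_H$ (with $G,H$ finite non-nilpotent) have equally many vertices and equally many edges, then $|G|=|H|$. Neither number alone suffices.

**Theorem C.** If $G$ is a finite non-nilpotent group and $H$ is any group, possibly infinite, with $\mathfrak R_H\simeq\mathfrak R_G$, then $H$ is finite, non-nilpotent, and $|H|=|G|$.

Try Theorem B on $S_3$. Here $n=3$, so $v=5$ and $e=18$. The divisors of $5$ are $1$ and $5$. For $z=1$ we get $1\cdot6\mid18$; for $z=5$ we get $5\cdot10=50\nmid18$. So $z=1$ and $|G|=6$.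

## 3. The hypercenter as the set of isolated vertices

The graph shows only the non-isolated elements, so we must know which elements are missing.

**Lemma 3.** Let $G$ be finite and $Z=Z^*(G)$.

(a) $\langle x,y\rangle$ is nilpotent if and only if $\langle xZ,yZ\rangle\le G/Z$ is nilpotent.

(b) The set of isolated vertices of $\mathcal N_G$ is $Z$.

*Proof.* **Part (a): nilpotency depends only on cosets of $Z$.** Let $K=\langle x,y\rangle$ and $Z=Z_k(G)$. If $K$ is nilpotent, so is its image $KZ/Z$. Conversely, if $KZ/Z$ is nilpotent, then $\gamma_{c+1}(K)\le Z_k(G)$ for some $c$. Each further commutator with $K\le G$ descends one step in the upper central series, because $[Z_i(G),G]\le Z_{i-1}(G)$. After $k$ steps $\gamma_{c+1+k}(K)\le Z_0(G)=1$.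

**Part (b), first inclusion: elements of $Z$ are isolated.** If $x\in Z$, then $\langle xZ,yZ\rangle=\langle yZ\rangle$ is cyclic for every $y$, so $\langle x,y\rangle$ is nilpotent by (a).

**Part (b), second inclusion: isolated elements lie in $Z$.** Let $x$ be isolated, so that $\langle x,y\rangle$ is nilpotent for all $y\in G$. Let $p$ be a prime and $x_p$ the $p$-part of $x$. Since $x_p$ is a power of $x$, the group $\langle x_p,y\rangle$ is nilpotent for every $y$. Taking $y$ to be any $p'$-element, fact 2 shows that $x_p$ commutes with $y$. So $x_p$ centralizes the subgroup $K$ generated by all $p'$-elements of $G$, which is normal.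

Let $P$ be a Sylow $p$-subgroup of $G$ containing $x_p$. The subgroup $K$ contains a Sylow $q$-subgroup of $G$ for each prime $q\neq p$, so $|KP|$ is divisible by the full power of each prime in $|G|$, and $G=KP$. For $k\in K$ and $u\in P$ we have $(ku)^{-1}x_p(ku)=u^{-1}x_pu$. So every $G$-conjugate of $x_p$ is a $P$-conjugate, and the normal closure $M$ of $x_p$ in $G$ is contained in $P$. Since $K$ is normal, $C_G(K)$ is normal; it contains $x_p$, hence $M\le C_G(K)$.

We now compare commutators with $G$ and with $P$. Let $L\le M$ be a subgroup. For $m\in L$ and $g=ku$ with $k\in K$, $u\in P$, we have $[m,g]=m^{-1}g^{-1}mg=m^{-1}u^{-1}mu=[m,u]$, since $k$ centralizes $m$. So $[L,G]=[L,P]$. Put $M_0=M$ and $M_{i+1}=[M_i,G]$; all $M_i$ lie in $M$ because $M$ is normal in $G$. By what we just saw, $M_{i+1}=[M_i,P]$. Since $M\le P$ and $P$ is nilpotent, $M_r=1$ for some $r$. Thus $M_r\le Z_0(G)$, and if $[M_i,G]=M_{i+1}\le Z_{r-i-1}(G)$, then $M_i\le Z_{r-i}(G)$. Descending in $i$ gives $M=M_0\le Z_r(G)\le Z$.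

So $x_p\in Z$ for every prime $p$, and $x$, being the product of its $p$-parts, lies in $Z$. $\square$

Write $z=|Z^*(G)|$, $v=v(G)$, $e=e(G)$. Lemma 3(b) gives
$$|G|=v+z,\qquad z\mid v,\tag{3}$$
the second because $z\mid |G|$. The whole question is therefore to find $z$.

The first thing to try is (3) alone. It is not enough: $S_3\times C_4$ has order $24$ and hypercenter $1\times C_4$, so $v=20$. The non-abelian group $7{:}3$ of order $21$ has trivial center, hence trivial hypercenter, and also $v=20$.

The next thing to try is the edge count. Put $\bar G=G/Z^*(G)$, and for any finite group $F$ and $t\ge1$ let $N_t(F)$ be the number of $t$-tuples in $F^t$ that generate a nilpotent subgroup. By Lemma 3(a), each pair in $\bar G^2$ lifts to $z^2$ pairs in $G^2$ of the same kind, so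
$$e=z^2\bigl(|\bar G|^2-N_2(\bar G)\bigr).\tag{4}$$
In particular $z^2\mid e$. Still not enough. For $S_3\times C_4$ we have $v=20$ and, from (4), $e=16\cdot 18=288$ (recall $e(S_3)=18$). The conditions $z\mid20$ and $z^2\mid288$ hold for $z=1$, $2$ and $4$.

What (4) would give, if only $|\bar G|$ divided $N_2(\bar G)$, is that $z^2|\bar G|=z|G|=z(v+z)$ divides $e$. In the example this is decisive: for $z=1,2,4,5,10,20$ the number $z(20+z)$ is $21,44,96,125,300,800$, and only $96$ divides $288$. So we aim for the following.

**Theorem K.** For every finite group $G$ and $t\ge1$, $|G|$ divides the number $N_t(G)$ of $t$-tuples $(x_1,\dots,x_t)\in G^t$ with $\langle x_1,\dots,x_t\rangle$ nilpotent.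

For commuting pairs in place of nilpotent pairs the analogue is immediate. Sum over $x$: the elements $y$ commuting with $x$ form the subgroup $C_G(x)$, so each conjugacy class contributes $|G:C_G(x)|\cdot|C_G(x)|=|G|$. For nilpotent pairs this argument loses its footing, since $n(x)=\#\{y:\langle x,y\rangle\text{ nilpotent}\}$ need not be the order of a subgroup.

**Example.** Let $G=S_4$, with normal four-group $V$, and let $x\in V$ be a double transposition. If $\langle x,y\rangle$ is nilpotent, the $2'$-part of $y$ commutes with $x$; as $|C_G(x)|=8$, that part is trivial, so $y$ is a $2$-element. Conversely, if $y$ is a $2$-element, then $\langle x,y\rangle\le V\langle y\rangle$ is a $2$-group. So $n(x)=16$, the number of $2$-elements of $S_4$. As $16\nmid24$, these $y$ do not form a subgroup. The other values are $n(1)=24$; $n(x)=8$ for a transposition or a $4$-cycle (its centralizer has order $4$, and it lies in just one Sylow $2$-subgroup); and $n(x)=3$ for a $3$-cycle (its centralizer is $\langle x\rangle$, a Sylow $3$-subgroup). Altogether $N_2(S_4)=24+6\cdot8+3\cdot16+6\cdot8+8\cdot3=192=8\cdot24$, in agreement with Theorem K.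

## 4. Why tuples should not be sorted by the $p$-subgroup they generate

Since divisibility by $|G|$ may be checked one prime at a time, we look first at tuples generating a $p$-group, and want $|C|_p\mid f_t(C)$, where $n_p$ denotes the largest power of $p$ dividing $n$. A natural plan is to sort the tuples by the subgroup $Q$ that they generate. If $g_t(Q)$ is the number of $t$-tuples generating exactly $Q$, then $f_t(C)$ is the sum of $|C:N_C(Q)|\,g_t(Q)$ over classes of $p$-subgroups. To conclude class by class we would need $|N_C(Q)|_p\mid g_t(Q)$. This fails at once for $Q=1$: there $g_t(1)=1$, while $|N_C(1)|_p=|C|_p$. For $S_3$ and $p=2$ the decomposition is $1+3(2^t-1)$, an even number that is a sum of two odd ones.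

Formula (1) is a different decomposition of the same number. It uses all of $Q^t$, not only the generating tuples. So the term of $Q$ carries the factor $|Q|^t$, and it remains for the weight $c_Q$ to supply $|N_C(Q):Q|_p$. For $S_3$ the decomposition $3\cdot2^t-2$ is divisible by $2$ term by term.

**Lemma 4.** $|N_C(Q):Q|_p$ divides $c_Q$ for every $p$-subgroup $Q$ of $C$.

*Proof.* Let $S$ be a Sylow $p$-subgroup of $N_C(Q)$. It contains the normal $p$-subgroup $Q$, and $|S:Q|=|N_C(Q):Q|_p$. If $S=Q$ there is nothing to prove; let $S>Q$.

The group $S$ normalizes $Q$, so it acts by conjugation on $X_Q$ and on the chains of $X_Q$. The subgroup $Q$ acts trivially, because $Q\le R$ normalizes $R$ for $R\in X_Q$. So the stabilizer $S_\sigma$ of a chain $\sigma$ in $S$ contains $Q$. Conjugation preserves orders of subgroups and the members of a chain have different orders, so $S_\sigma$ normalizes every member of $\sigma$. If every stabilizer were exactly $Q$, all orbits would have length $|S:Q|$ and we would be done. The plan is to show that the chains with larger stabilizer cancel.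

One sees this in $S_3$ with $p=2$, $Q=1$ and $S=A_1$. The chains $\emptyset$ and $\{A_1\}$ are fixed by $S$ and contribute $1-1=0$; the chains $\{A_2\},\{A_3\}$ form one orbit and contribute $-2$.

**Step 1: chains invariant under a fixed larger subgroup cancel.** Let $Q<T\le S$. We claim that
$$\sum_\sigma(-1)^{|\sigma|}=0,\tag{5}$$
where $\sigma$ runs over the chains consisting of $T$-invariant members of $X_Q$ (members normalized by $T$), including $\emptyset$.

Let $\sigma=(R_0<\dots<R_k)$ be such a chain, with $k=-1$ if it is empty, and set $R_{-1}=Q$. Since $T\not\le Q=R_{-1}$, there is a largest index $j\ge-1$ with $T\not\le R_j$. Now $T$ normalizes $R_j$: for $j\ge0$ by assumption, and for $j=-1$ because $T\le S\le N_C(Q)$. So $R_jT$ is a $p$-subgroup. It is normalized by $T$, and $R_jT>R_j\ge Q$, so $R_jT$ is a $T$-invariant member of $X_Q$. If $j<k$, then $R_{j+1}$ contains both $R_j$ and $T$ by the choice of $j$, so $R_jT\le R_{j+1}$.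

Define a new chain $\sigma'$. If $j<k$ and $R_{j+1}=R_jT$, delete $R_{j+1}$. Otherwise insert $R_jT$; it fits immediately above $R_j$, and strictly below $R_{j+1}$ if $j<k$. In both cases $\sigma'$ is again a chain of $T$-invariant members of $X_Q$, and its length differs from that of $\sigma$ by one.

Applying the rule to $\sigma'$ gives back $\sigma$. For $R_j$ is still present (or is $Q$), does not contain $T$, and every member of $\sigma'$ above it contains $T$: the subgroup $R_jT$ does, and so do the members $R_i$ with $i>j$. So $\sigma'$ selects the same subgroup $R_j$. If $R_jT$ was inserted, it is now the next member and is deleted. If it was deleted, the next member of $\sigma'$, if any, is $R_{j+2}>R_jT$, so $R_jT$ is inserted. We have a sign-reversing involution without fixed points, and (5) follows.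

As an illustration, let $C=S$ be the four-group with subgroups $A,B,D$ of order $2$, and take $Q=1$, $T=A$. The eight chains of $X_1=\{A,B,D,C\}$ are paired as follows: $\emptyset$ with $\{A\}$; $\{B\}$ with $\{B,C\}$; $\{D\}$ with $\{D,C\}$; $\{C\}$ with $\{A,C\}$.

**Step 2: chains with $S_\sigma>Q$ contribute $0$ in total.** One cannot simply apply Step 1 with $T=S_\sigma$, because $T$ then varies with $\sigma$ and we do not know that the partner of $\sigma$ has the same stabilizer. Instead we expand the number $1$. If $S_\sigma>Q$, the poset of subgroups $T$ with $Q<T\le S_\sigma$ has the greatest element $S_\sigma$, so Lemma 1 gives $1=\sum_\tau(-1)^{|\tau|-1}$ over its nonempty chains $\tau$. A nonempty chain $\tau=(T_0<\dots<T_k)$ of subgroups $T$ with $Q<T\le S$ lies in that poset exactly when $T_k\le S_\sigma$. And $T_k\le S_\sigma$ already forces $S_\sigma>Q$. Interchanging summations,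
$$\sum_{\sigma:\,S_\sigma>Q}(-1)^{|\sigma|}=\sum_{\tau=(T_0<\dots<T_k)}(-1)^k\sum_{\sigma:\,T_k\le S_\sigma}(-1)^{|\sigma|},$$
where $\tau$ runs over all nonempty chains of subgroups $T$ with $Q<T\le S$. The condition $T_k\le S_\sigma$ says that every member of $\sigma$ is $T_k$-invariant. So each inner sum is the sum (5) for $T=T_k$, and it vanishes.

**Step 3: the remaining chains come in full orbits.** By Step 2, $c_Q=\sum(-1)^{|\sigma|}$ over the chains with $S_\sigma=Q$. This set of chains is $S$-stable, because a conjugate of $\sigma$ under $s\in S$ has as stabilizer the corresponding conjugate of $S_\sigma=Q$, which is $Q$. Each orbit has length $|S:Q|$, and the sign is constant on it. So $|S:Q|$ divides $c_Q$. $\square$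

**Lemma 5.** For $t\ge1$, $|C|_p$ divides $f_t(C)$.

*Proof.* Group the sum (1) by conjugacy classes of $p$-subgroups $Q$ of $C$; both $c_Q$ and $|Q|$ are constant on a class. The class of $Q$ contributes $|C:N_C(Q)|\,c_Q\,|Q|^t$. By Lemma 4 this is divisible by
$$|C:N_C(Q)|_p\cdot\frac{|N_C(Q)|_p}{|Q|}\cdot|Q|^t=|C|_p\,|Q|^{t-1},$$
hence by $|C|_p$, since $t\ge1$. $\square$

## 5. Nilpotent tuples: the proof of Theorem K

Fix a prime $p$. It suffices to show $|G|_p\mid N_t(G)$, since $p$ is arbitrary.

**Step 1: describe nilpotent tuples by their $p$-parts and $p'$-parts.** For $(x_1,\dots,x_t)\in G^t$ write $x_i=u_ic_i=c_iu_i$ with $u_i$ the $p$-part and $c_i$ the $p'$-part. We claim that $\langle x_1,\dots,x_t\rangle$ is nilpotent if and only if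

- $\langle u_1,\dots,u_t\rangle$ is a $p$-group,
- $\langle c_1,\dots,c_t\rangle$ is nilpotent, and
- $[u_i,c_j]=1$ for all $i,j$.

Suppose $\langle x_1,\dots,x_t\rangle$ is nilpotent. It contains all $u_i$ and $c_i$, which are powers of the $x_i$. By fact 2 it is the direct product of its Sylow $p$-subgroup, containing the $u_i$, and its Hall $p'$-subgroup, containing the $c_i$. The three conditions follow. Conversely, under the three conditions $\langle u_1,\dots,u_t\rangle$ and $\langle c_1,\dots,c_t\rangle$ are nilpotent and centralize each other, so they generate a nilpotent group by fact 3, and it contains all $x_i$.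

**Step 2: sum over the $p'$-parts.** Let $c=(c_1,\dots,c_t)$ be a tuple of $p'$-elements generating a nilpotent group, and put $C_G(c)=\bigcap_iC_G(c_i)$. By Step 1, the nilpotent tuples with $p'$-parts $c$ correspond to the tuples $(u_1,\dots,u_t)\in C_G(c)^t$ generating a $p$-group. Indeed, given such $u_i$, the element $u_ic_i$ has $p$-part $u_i$ and $p'$-part $c_i$ by the uniqueness in fact 4. Hence
$$N_t(G)=\sum_c f_t\bigl(C_G(c)\bigr).$$

**Step 3: collect conjugate tuples.** $G$ permutes the tuples $c$ by simultaneous conjugation. The orbit of $c$ has length $|G:C_G(c)|$, and along it the groups $C_G(c)$ are conjugate, so $f_t(C_G(c))$ is constant. The orbit contributes $|G:C_G(c)|\,f_t(C_G(c))$. By Lemma 5 applied to the group $C_G(c)$, this is divisible by $|G:C_G(c)|_p\,|C_G(c)|_p=|G|_p$. Thus $|G|_p\mid N_t(G)$, and Theorem K is proved. $\square$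

## 6. Two divisibility conditions with only one solution

**Proposition 6.** Let $G$ be finite and non-nilpotent, $z=|Z^*(G)|$, $v=v(G)$, $e=e(G)$. Then
$$|G|=v+z,\qquad z\mid v,\qquad z(v+z)\mid e,\qquad 0<e<v^2 .$$

*Proof.* The first two statements are (3). For the third, Theorem K with $t=2$ says that $|\bar G|$ divides $N_2(\bar G)$, hence divides $|\bar G|^2-N_2(\bar G)$. By (4), $z^2|\bar G|=z|G|=z(v+z)$ divides $e$. If $e$ were $0$, every vertex of $\mathcal N_G$ would be isolated, and Lemma 3(b) would give $G=Z^*(G)$, so $G$ would be nilpotent. Hence $e>0$, and therefore $v>0$. Finally, a pair counted by $e$ consists of two distinct non-isolated vertices, so $e\le v(v-1)<v^2$. $\square$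

It remains to see that these conditions leave only one value of $z$. Two solutions would force $e$ to be a common multiple of $z(v+z)$ and $z'(v+z')$. The greatest common divisor of these two numbers turns out to be so small that their least common multiple exceeds $v^2$.

**Lemma 7.** Let $v,e$ be positive integers with $e<v^2$. There is at most one positive integer $z$ with $z\mid v$ and $z(v+z)\mid e$.

*Proof.* Suppose $z>z'$ both qualify.

**Step 1: put everything in coprime coordinates.** Let $h=\gcd(z,z')$, so $z=h\alpha$, $z'=h\beta$ with $\gcd(\alpha,\beta)=1$ and $\alpha>\beta\ge1$. Both $z$ and $z'$ divide $v$, so $\operatorname{lcm}(z,z')=h\alpha\beta$ does, and $v=h\alpha\beta t$ with an integer $t\ge1$. Then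
$$z(v+z)=h^2\alpha^2(\beta t+1),\qquad z'(v+z')=h^2\beta^2(\alpha t+1).$$

**Step 2: bound the greatest common divisor.** Since $\alpha$ is coprime to $\beta$ and to $\alpha t+1$, the factor $\alpha^2$ is coprime to $\beta^2(\alpha t+1)$ and may be dropped from the gcd. Since $\beta$ is coprime to $\beta t+1$, the factor $\beta^2$ may then be dropped as well. So
$$\gcd\bigl(\alpha^2(\beta t+1),\,\beta^2(\alpha t+1)\bigr)=\gcd(\beta t+1,\,\alpha t+1)=:g .$$
Moreover $g$ divides $\alpha(\beta t+1)-\beta(\alpha t+1)=\alpha-\beta>0$, so $g\le\alpha-\beta$.

**Step 3: compare with $v^2$.** The positive integer $e$ is a common multiple of the two numbers in Step 1, hence at least their least common multiple: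
$$h^2\,\frac{\alpha^2\beta^2(\alpha t+1)(\beta t+1)}{\alpha-\beta}\ \le\ h^2\,\frac{\alpha^2\beta^2(\alpha t+1)(\beta t+1)}{g}\ \le\ e\ <\ v^2=h^2\alpha^2\beta^2t^2 .$$
So $(\alpha t+1)(\beta t+1)<(\alpha-\beta)t^2$. But $(\alpha t+1)(\beta t+1)>\alpha\beta t^2\ge\alpha t^2>(\alpha-\beta)t^2$, a contradiction. $\square$

**Proof of Theorem A and of the positive part of Theorem B.** Let $G$ be finite and non-nilpotent. By Proposition 6, $z=|Z^*(G)|$ satisfies $z\mid v$ and $z(v+z)\mid e$, and $0<e<v^2$. By Lemma 7 it is the only positive integer that does. So $|Z^*(G)|$, and with it $|G|=v+z$, is determined by the pair $(v,e)$. If $v(G)=v(H)$ and $e(G)=e(H)$ for finite non-nilpotent $G,H$, then $|Z^*(G)|=|Z^*(H)|$ and $|G|=|H|$. Isomorphic graphs have equally many vertices and equally many edges, so Theorem A follows. $\square$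

## 7. Equal vertex numbers, or equal edge numbers, with different orders

To finish Theorem B we show that neither number alone determines $|G|$. For a finite group $A$ and a cyclic group $C_z$ of order $z$ we use
$$e(A\times C_z)=z^2e(A),\qquad |Z^*(A\times C_z)|=z\,|Z^*(A)|.\tag{6}$$
For the first, $\langle(a,s),(b,r)\rangle$ projects onto $\langle a,b\rangle$ and is contained in $\langle a,b\rangle\times C_z$, so it is nilpotent if and only if $\langle a,b\rangle$ is. The second holds because $Z_i(A\times C_z)=Z_i(A)\times C_z$ for $i\ge1$, so that $Z^*(A\times C_z)=Z^*(A)\times C_z$.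

**Vertices alone.** As seen in Section 3, $S_3\times C_4$, of order $24$, and $7{:}3$, of order $21$, both have $v=20$. Their edge numbers must then differ, and they do. We know $e(S_3\times C_4)=288$. In $7{:}3$ the nilpotent subgroups are those of order $1$, $3$ or $7$, so the nilpotent pairs number $21$ (for $x=1$), plus $6\cdot7$ (for $x$ of order $7$), plus $14\cdot3$ (for $x$ of order $3$). That is $105$, and $e=441-105=336$.

**Edges alone.** By (2), the dihedral group of order $2n$ with $n>1$ odd has $e=3n(n-1)$. For $n=25$ this is $1800$. For $S_3$ it is $18$, so $e(S_3\times C_{10})=100\cdot18=1800$ by (6). Thus the dihedral group of order $50$ and the group $S_3\times C_{10}$ of order $60$ both have $900$ edges. This completes the proof of Theorem B. $\square$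

## 8. An infinite group cannot have the graph of a finite one

**Proof of Theorem C.** Let $\mathfrak R_H\simeq\mathfrak R_G$ with $G$ finite and non-nilpotent. By Theorem A it is enough to show that $H$ is finite and non-nilpotent.

**Step 1: find a centralizer of finite index.** By Proposition 6, $\mathfrak R_G$ has an edge, so $\mathfrak R_H$ has an edge $\{x,y\}$ and only finitely many vertices, namely $v(G)$. The subgroup $K=\langle x,y\rangle$ of $H$ is not nilpotent, so $H$ is not nilpotent. Conjugation by an element of $H$ is an automorphism of the graph $\mathcal N_H$, so all conjugates of $x$ and of $y$ are non-isolated. There are at most $v(G)$ non-isolated vertices, so $x$ and $y$ have finite conjugacy classes. Hence $C_H(x)$ and $C_H(y)$ have finite index in $H$, and so does $C=C_H(x)\cap C_H(y)$.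

**Step 2: each element of $C$ gives a vertex.** Let $c\in C$. Then $c$ is central in
$$D=\langle c\rangle K=\langle c,x,y\rangle=\langle c\rangle\langle cx,y\rangle .$$
If $\langle cx,y\rangle$ were nilpotent, then $D$, the product of this nilpotent subgroup and the central subgroup $\langle c\rangle$, would be nilpotent by fact 3. Its subgroup $K$ would then be nilpotent, a contradiction. So $\langle cx,y\rangle$ is not nilpotent. In particular it is not cyclic, so $cx\neq y$, and $cx$ is adjacent to $y$ in $\mathcal N_H$. Thus $cx$ is a vertex of $\mathfrak R_H$.

**Step 3: conclude.** The elements $cx$ for different $c\in C$ are different, so $|C|\le v(G)<\infty$. Since $C$ has finite index in $H$, the group $H$ is finite. It is non-nilpotent by Step 1, and Theorem A gives $|H|=|G|$. $\square$
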